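\title{Monotone factors between Bernoulli shifts of equal entropy}

\begin{abstract}
Let $\mathbf p$ and $\mathbf q$ be probability measures on $\{0,1,\dots,N-1\}$. We prove that there is a factor map from the Bernoulli shift $B(\mathbf p)$ to $B(\mathbf q)$ that never increases a symbol if and only if $\mathbf p$ stochastically dominates $\mathbf q$ and $H(\mathbf p)\ge H(\mathbf q)$, and that there is such a map which is an isomorphism if and only if $\mathbf p$ dominates $\mathbf q$ and $H(\mathbf p)=H(\mathbf q)$. This answers a question from a paper of Soo. The order may be replaced by any relation $S$ between two finite alphabets that supports a coupling of the two measures $p$ and $q$: if $H(p)\ge H(q)$, the graphs of factor maps form a dense $G_\delta$ in the space of joinings supported on $S$, and if $H(p)=H(q)$, so do the graphs of isomorphisms. The proof combines the Baire category theorem, a random code with a sparse set of free sites, and a Hall-type theorem for product measures whose constants do not depend on the number of factors.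
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $A$ be a finite set and $p$ a probability measure on $A$. The \emph{Bernoulli shift} $B(p)$ is the space $A^{\mathbb Z}$ with the product measure $p^{\mathbb Z}$ and the left shift $T$, $(Tx)_i=x_{i+1}$. Its \emph{entropy} is $H(p)=-\sum_{a}p(a)\log p(a)$, with $0\log0=0$. If $q$ is a probability measure on a finite set $B$, a \emph{factor} from $B(p)$ to $B(q)$ is a measurable map $\phi:A^{\mathbb Z}\to B^{\mathbb Z}$ that pushes $p^{\mathbb Z}$ forward to $q^{\mathbb Z}$ and satisfies $\phi\circ T=T\circ\phi$ almost everywhere. It is an \emph{isomorphism} if there is a factor $\psi$ from $B(q)$ to $B(p)$ with $\psi\circ\phi=\mathrm{id}$ and $\phi\circ\psi=\mathrm{id}$ almost everywhere. Thus a factor converts an i.i.d.\ sequence of law $p$ into an i.i.d.\ sequence of law $q$, using no outside randomness and the same rule at every site. The number $H(p)$ is the Kolmogorov--Sinai entropy of $B(p)$, which measures information per site and cannot increase under a factor: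
\begin{equation}\label{eq:KS}
\text{if there is a factor from $B(p)$ to $B(q)$, then } H(p)\ge H(q).
\end{equation}

Now let both alphabets be $[N]=\{0,1,\dots,N-1\}$, with measures $\mathbf p=(p_0,\dots,p_{N-1})$ and $\mathbf q=(q_0,\dots,q_{N-1})$. A factor $\phi$ is \emph{monotone} if, for almost every $x$, $\phi(x)_i\le x_i$ for all $i\in\mathbb Z$: the conversion may lower symbols but never raise them. We say that $\mathbf p$ \emph{stochastically dominates} $\mathbf q$ if $\sum_{i\le k}p_i\le\sum_{i\le k}q_i$ for all $0\le k<N$. By Strassen's theorem this holds exactly when there is a \emph{monotone coupling}, that is, a pair of random variables $X\ge Y$ with laws $\mathbf p$ and $\mathbf q$. If $\phi$ is a monotone factor, then $(x_0,\phi(x)_0)$ is such a pair. So a monotone factor has two necessary conditions of different kinds: domination, which concerns a single site, and the entropy inequality \eqref{eq:KS}, which concerns the whole sequence.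

Quas and Soo proved that these conditions suffice when the entropy inequality is strict: if $\mathbf p$ dominates $\mathbf q$ and $H(\mathbf p)>H(\mathbf q)$, a monotone factor exists. Soo proved that for $N=2$, domination and $H(\mathbf p)=H(\mathbf q)$ give a monotone factor that is an isomorphism. The following question is posed in \cite{Soo}.

\medskip
\noindent\textbf{Question.} \emph{Let $\mathbf p$ and $\mathbf q$ be probability measures on $[N]$ such that $\mathbf p$ stochastically dominates $\mathbf q$ and $H(\mathbf p)=H(\mathbf q)$. Is there a monotone factor from $B(\mathbf p)$ to $B(\mathbf q)$?}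
\medskip

The answer is yes for every $N$, and the factor can be taken to be an isomorphism.

\begin{theorem}\label{thm:monotone}
Let $\mathbf p,\mathbf q$ be probability measures on $[N]$.
\begin{enumerate}
\item[(a)] A monotone factor from $B(\mathbf p)$ to $B(\mathbf q)$ exists if and only if $\mathbf p$ stochastically dominates $\mathbf q$ and $H(\mathbf p)\ge H(\mathbf q)$.
\item[(b)] A monotone factor from $B(\mathbf p)$ to $B(\mathbf q)$ that is an isomorphism exists if and only if $\mathbf p$ stochastically dominates $\mathbf q$ and $H(\mathbf p)=H(\mathbf q)$.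
\end{enumerate}
\end{theorem}

The proof does not use the theorems of Quas--Soo and Soo. Two examples show what a monotone factor has to do when there is no entropy to spare.

\begin{example}\label{ex:two}
Let $\mathbf p=(\frac13,\frac23)$ and $\mathbf q=(\frac23,\frac13)$. Exchanging the two letters is an isomorphism, but it is not monotone. The only monotone coupling gives mass $\frac13$ to each of $(0,0)$, $(1,0)$, $(1,1)$. So a monotone factor copies every $0$ of $x$, and at a site with $x_i=1$ it makes a decision that is fair given $x_i$ and must be read from the other coordinates of $x$.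
\end{example}

\begin{example}\label{ex:four}
Let $\mathbf p=(\frac14,\frac14,0,\frac12)$ and $\mathbf q=(\frac12,0,\frac14,\frac14)$; the entropies are equal. In a monotone coupling $X\le1$ forces $Y=0$, and both events have probability $\frac12$, so $X=3$ forces $Y\in\{2,3\}$. Call a site \emph{low} if $x_i\le1$ and \emph{high} if $x_i=3$. A monotone factor must erase a fair bit at each low site and produce a fair bit at each high site. It can do so by moving the bits. For a low site $i$ let $m(i)$ be the least $k>i$ such that $[i,k]$ contains equally many low and high sites; it is finite almost surely, by recurrence of simple random walk, and it is high. Every proper initial segment of $[i,m(i)]$ has an excess of low sites, so every proper final segment has an excess of high sites. Hence $i$ is the greatest index below $m(i)$ that gives a balanced interval, and the same argument read from right to left shows that $m$ is a bijection from low sites to high sites. Put $\phi(x)_i=0$ and $\phi(x)_{m(i)}=2+x_i$ for low $i$. The map $m$ depends only on the low/high pattern, and given the pattern the letters at low sites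 are independent fair bits; so $\phi(x)$ has law $\mathbf q^{\mathbb Z}$. The pattern is visible in $\phi(x)$, so $x$ can be recovered, and $\phi$ is a monotone isomorphism.
\end{example}

In Example~\ref{ex:four} the order dictates where information is lost and where it is needed, and yet no obstruction arises, because information can travel between sites. This suggests the answer yes. But the construction relies on information coming in whole bits, and in general there is no such unit. We therefore give up explicit maps. We consider the compact space of all shift-invariant monotone couplings of the two sequences and show that a generic point of it is the graph of a factor. The order plays no role in this argument, and Theorem~\ref{thm:general} in Section~\ref{sec:joinings} is stated for an arbitrary relation.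

Section~\ref{sec:baire} reduces the theorem, by Baire category, to a density statement, and formulates the statement about finite blocks (Proposition~\ref{prop:block}) that implies it. Section~\ref{sec:coins} proves the block statement by hand for two fair coins. The general proof occupies Section~\ref{sec:planting} (from blocks to stationary processes), Section~\ref{sec:repair} (correcting a marginal without leaving the relation) and Section~\ref{sec:code} (the random code).

\section{Joinings supported on a relation}\label{sec:joinings}

For a nonnegative measure $r$ on a finite set, $|r|$ is its total mass; for a signed measure, $\|\cdot\|_1$ is the sum of the absolute values of the point masses. A \emph{coupling} of two measures $r,r'$ of equal mass is a measure on the product with marginals $r$ and $r'$. The existence of couplings on a relation is governed by the finite form of Strassen's theorem \cite{Strassen}, a weighted version of Hall's marriage condition.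

\begin{lemma}\label{lem:strassen}
Let $r,r'$ be measures of equal mass on finite sets $\mathcal X,\mathcal Y$, let $E\subset\mathcal X\times\mathcal Y$, and for $U\subset\mathcal Y$ let $\mathcal N(U)=\{x:(x,y)\in E\text{ for some }y\in U\}$. A coupling of $r$ and $r'$ supported on $E$ exists if and only if $r(\mathcal N(U))\ge r'(U)$ for all $U\subset\mathcal Y$.
\end{lemma}

\begin{proof}
If $\rho$ is such a coupling, then $r'(U)=\rho(\mathcal N(U)\times U)\le r(\mathcal N(U))$. Conversely, form a network with arcs from a source to each $x$ of capacity $r(x)$, from $x$ to $y$ of infinite capacity when $(x,y)\in E$, and from each $y$ to a sink of capacity $r'(y)$. In a cut of finite capacity let $U$ be the set of $y$ on the side of the sink. All of $\mathcal N(U)$ lies on that side too, so the capacity is at least $r(\mathcal N(U))+r'(\mathcal Y\setminus U)\ge|r'|$. By the max-flow min-cut theorem there is a flow of value $|r|=|r'|$. It saturates the arcs at the source and the sink, so its values on the middle arcs form the coupling.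
\end{proof}

Fix finite sets $A,B$, probability measures $p,q$ on them, and a relation $S\subset A\times B$. Letters of probability zero almost surely occur nowhere, so we discard them and assume $p(a)>0$ and $q(b)>0$ for all $a\in A$, $b\in B$. Points of $A^{\mathbb Z}\times B^{\mathbb Z}$ are written $(x,y)$. Let $\mathcal J$ be the set of Borel probability measures $\xi$ on $A^{\mathbb Z}\times B^{\mathbb Z}$ that are invariant under $T\times T$, have marginals $p^{\mathbb Z}$ and $q^{\mathbb Z}$, and satisfy $(x_i,y_i)\in S$ for all $i$, $\xi$-almost surely. These are the \emph{joinings supported on $S$}. If $\rho$ is a coupling of $p$ and $q$ supported on $S$, then $\rho^{\mathbb Z}\in\mathcal J$.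

We give $\mathcal J$ the weak* topology. The probability measures on the compact metrizable space $A^{\mathbb Z}\times B^{\mathbb Z}$ form a compact metrizable space, and the three conditions defining $\mathcal J$ are closed, the last because $\{(x_i,y_i)\in S\ \forall i\}$ is a closed set. So $\mathcal J$ is compact and metrizable. Weak* convergence is convergence of the measures of all cylinder sets. Let $\xi_l$ be the law under $\xi$ of the window $(x_i,y_i)_{0\le i<l}$. By invariance every cylinder may be shifted into such a window, and $\|\xi'_l-\xi_l\|_1$ is nondecreasing in $l$; hence the sets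
\[
\mathcal U(\xi,l,\varepsilon)=\{\xi'\in\mathcal J:\|\xi'_l-\xi_l\|_1<\varepsilon\},\qquad l\ge1,\ \varepsilon>0,
\]
form a neighborhood base at $\xi$.

The \emph{graph} of a factor $\phi$ is the law $\xi_\phi$ of $(x,\phi(x))$ under $p^{\mathbb Z}$. It is invariant because $(Tx,T\phi(x))=(Tx,\phi(Tx))$ almost surely, and it lies in $\mathcal J$ exactly when $(x_i,\phi(x)_i)\in S$ for all $i$, almost surely. Let
\[
\mathcal F=\{\xi\in\mathcal J:\ y_0\text{ is $\xi$-a.s.\ equal to a measurable function of }x\},
\]
and let $\mathcal F'$ be defined in the same way with $x$ and $y$ exchanged.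

\begin{lemma}\label{lem:graphs}
$\mathcal F$ is the set of $\xi\in\mathcal J$ that are graphs of factors, and $\mathcal F\cap\mathcal F'$ is the set of $\xi\in\mathcal J$ that are graphs of isomorphisms.
\end{lemma}

\begin{proof}
Under $\xi_\phi$ we have $y_0=\phi(x)_0$. Conversely, if $y_0=\phi_0(x)$ $\xi$-a.s., invariance gives $y_i=\phi_0(T^ix)$ a.s.\ for each $i$. Then $\phi(x)=(\phi_0(T^ix))_{i\in\mathbb Z}$ commutes with $T$ and $y=\phi(x)$ a.s., so $\phi$ pushes $p^{\mathbb Z}$ to $q^{\mathbb Z}$ and $\xi=\xi_\phi$. If $\xi\in\mathcal F\cap\mathcal F'$, then $y=\phi(x)$ and $x=\psi(y)$ a.s.\ for factors $\phi,\psi$, so $\psi(\phi(x))=x$ and $\phi(\psi(y))=y$ a.s. If $\phi$ is an isomorphism with inverse $\psi$, then $x_0=\psi(y)_0$ under $\xi_\phi$.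
\end{proof}

Recall that a $G_\delta$ is a countable intersection of open sets.

\begin{theorem}\label{thm:general}
Assume that $p$ and $q$ have a coupling supported on $S$ and that $H(p)\ge H(q)$. Then $\mathcal F$ is a dense $G_\delta$ in $\mathcal J$; in particular $\mathcal F\neq\emptyset$. If $H(p)=H(q)$, then the set of $\xi\in\mathcal J$ that are graphs of isomorphisms is a dense $G_\delta$ in $\mathcal J$.
\end{theorem}

Both hypotheses are needed. Without a coupling on $S$ the space $\mathcal J$ is empty, since the law of $(x_0,y_0)$ under any $\xi\in\mathcal J$ is such a coupling. If $H(p)<H(q)$, then $\mathcal F=\emptyset$ by \eqref{eq:KS}; for instance, if $p$ is a point mass, $q$ is a fair coin and $S=A\times B$, then $\mathcal J$ is a single point and a function of $x$ is constant.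

\begin{proof}[Proof of Theorem~\ref{thm:monotone} from Theorem~\ref{thm:general}]
Suppose $\mathbf p$ dominates $\mathbf q$. For the relation $n\ge m$ on $[N]$ and a nonempty $U\subset[N]$ with least element $k$, we have $\mathcal N(U)=\{k,\dots,N-1\}$ and $\mathbf p(\mathcal N(U))\ge\mathbf q(\{k,\dots,N-1\})\ge\mathbf q(U)$. Lemma~\ref{lem:strassen} gives a monotone coupling. Let $A,B$ be the supports of $\mathbf p,\mathbf q$ and $S=\{(a,b)\in A\times B:a\ge b\}$. If $H(\mathbf p)\ge H(\mathbf q)$, Theorem~\ref{thm:general} and Lemma~\ref{lem:graphs} give a factor $\phi:A^{\mathbb Z}\to B^{\mathbb Z}$ whose graph is in $\mathcal J$, and an isomorphism if the entropies are equal. Extended by a constant to the null set $[N]^{\mathbb Z}\setminus A^{\mathbb Z}$ (and likewise for the inverse), it is a monotone factor.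

Conversely, let $\phi$ be a monotone factor. Then $x_0\le k$ implies $\phi(x)_0\le k$, so $\sum_{i\le k}p_i\le\sum_{i\le k}q_i$; and $H(\mathbf p)\ge H(\mathbf q)$ by \eqref{eq:KS}. If $\phi$ is an isomorphism, \eqref{eq:KS} applied to the inverse gives the reverse inequality.
\end{proof}

From now on we assume that $p$ and $q$ have a coupling supported on $S$. Some pairs in $S$ may be unusable: in Example~\ref{ex:four} the pair $(3,0)$ is allowed by the order but no monotone coupling charges it. Let $E\subset S$ be the union of the supports of all couplings of $p,q$ supported on $S$. Choose for each pair in $E$ a coupling that charges it and average these finitely many couplings: this gives a coupling $\rho$ whose support is exactly $E$, fixed for the rest of the paper. Write $a\sim b$ for $(a,b)\in E$, and $x\sim y$ for words or sequences with $x_i\sim y_i$ for all $i$. A measure on $A^j\times B^j$ is \emph{admissible} if it is supported on $\{x\sim y\}$. For $\xi\in\mathcal J$ the law of $(x_i,y_i)$ is a coupling supported on $S$, hence on $E$; so $x\sim y$ almost surely and every $\xi_l$ is admissible.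

Regard $E$ as a bipartite graph on $A\sqcup B$. No vertex is isolated, since $\rho$ has marginals of full support. Let $A_t\sqcup B_t$, $t\in\mathcal T$, be the vertex sets of the connected components; the \emph{type} of a letter is the index of its component. Related letters have the same type, so
\[
c_t:=\rho(A_t\times B_t)=p(A_t)=q(B_t)>0 .
\]
Let $p^t,q^t,\rho^t$ be the restrictions of $p,q,\rho$ to $A_t$, $B_t$, $A_t\times B_t$, divided by $c_t$; then $\rho^t$ couples $p^t$ and $q^t$. In Example~\ref{ex:two} the graph is a path on four vertices and there is one type. In Example~\ref{ex:four} there are two types, low and high.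

\section{Reduction to finite blocks}\label{sec:baire}

A function on $A^{\mathbb Z}$ is \emph{local} if it depends on finitely many coordinates. For $\varepsilon>0$ let $O_\varepsilon$ be the set of $\xi\in\mathcal J$ for which some local $h:A^{\mathbb Z}\to B$ has $\xi\{h(x)\ne y_0\}<\varepsilon$. Thus $O_\varepsilon$ consists of the joinings in which $y_0$ can be guessed from $x$ with error probability below $\varepsilon$.

\begin{lemma}\label{lem:Gdelta}
Each $O_\varepsilon$ is open. If $\xi\{h(x)\neq y_0\}<\varepsilon$ for some measurable $h:A^{\mathbb Z}\to B$, then $\xi\in O_\varepsilon$. Moreover $\mathcal F=\bigcap_{k\ge1}O_{1/k}$.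
\end{lemma}

\begin{proof}
For local $h$ the set $\{h(x)\ne y_0\}$ is a finite union of cylinders, so its measure is continuous in $\xi$, and $O_\varepsilon$ is a union of open sets. Let $h$ be measurable and $\delta>0$. Approximate each $h^{-1}(b)$ by a finite union of cylinders $C_b$ with $\sum_bp^{\mathbb Z}(C_b\,\triangle\,h^{-1}(b))<\delta$. Let $h'(x)=b$ if $x$ lies in $C_b$ and in no other $C_{b'}$, and let $h'(x)$ be a fixed letter otherwise. Then $h'$ is local and $p^{\mathbb Z}\{h\ne h'\}<\delta$. This proves the second claim, and with it $\mathcal F\subset\bigcap_kO_{1/k}$. If $\xi$ lies in the intersection, choose local $h_k$ with $\xi\{h_k(x)\ne y_0\}<2^{-k}$. By the Borel--Cantelli lemma, almost surely $h_k(x)=y_0$ for all large $k$, so $y_0=\lim_kh_k(x)$ is a measurable function of $x$.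
\end{proof}

The substance of the theorem is the following approximation statement.

\begin{proposition}\label{prop:dense}
If $H(p)\ge H(q)$, then $O_\varepsilon$ is dense in $\mathcal J$ for every $\varepsilon>0$.
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:general} from Proposition~\ref{prop:dense}]
By the Baire category theorem, a countable intersection of dense open subsets of a compact metrizable space is dense. So $\mathcal F$ is a dense $G_\delta$ in the nonempty space $\mathcal J$. If $H(p)=H(q)$, the hypotheses also hold for $q$, $p$ and the transposed relation, whose space of joinings is $\mathcal J$ with the coordinates exchanged; so $\mathcal F'$ is a dense $G_\delta$. Then $\mathcal F\cap\mathcal F'$ is a countable intersection of dense open sets, and Lemma~\ref{lem:graphs} identifies it.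
\end{proof}

The category argument lets us be approximate about determinism, but it has two costs. The approximating joining must have marginals \emph{exactly} $p^{\mathbb Z}$ and $q^{\mathbb Z}$ and respect $S$ at \emph{every} site, or it is not a point of $\mathcal J$. And it must be built near an \emph{arbitrary} $\xi\in\mathcal J$, about which we know only its marginals and its support.

If $|B_t|=1$ for all $t$, then under every $\xi\in\mathcal J$ the letter $y_0$ is the unique letter of $B$ with the type of $x_0$, so $O_\varepsilon=\mathcal J$ and there is nothing to prove. In the other case we deduce Proposition~\ref{prop:dense} from its finite analogue. For a measure $\Gamma$ on $A^j\times B^j$, with coordinates $(X_i,Y_i)_{1\le i\le j}$, let $\Gamma_{[r,r+l)}$ be the law of the window $(X_i,Y_i)_{r\le i<r+l}$, and let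
\[
\overline\Gamma_l=\frac1{j-l+1}\sum_{r=1}^{j-l+1}\Gamma_{[r,r+l)} .
\]

\begin{proposition}[Blocks]\label{prop:block}
Assume $H(p)\ge H(q)$ and $|B_t|\ge2$ for some $t$. Let $\xi\in\mathcal J$, $l\ge1$ and $0<\varepsilon\le1$. For arbitrarily large $j$ there are an admissible coupling $\Gamma$ of $p^{\otimes j}$ and $q^{\otimes j}$ and a map $g:A^j\to B^j$ such that
\begin{enumerate}
\item[(a)] $\mathbb E_\Gamma\,\#\{i:Y_i\ne g(X)_i\}\le\varepsilon j$;
\item[(b)] $\|\overline\Gamma_l-\xi_l\|_1\le\varepsilon$.
\end{enumerate}
\end{proposition}

\section{Two fair coins}\label{sec:coins}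

Let $A=B=\{0,1\}$, let $p=q$ be uniform, $S=A\times B$, and let $\xi=p^{\mathbb Z}\otimes q^{\mathbb Z}$ be the joining in which $x$ and $y$ are independent. Proposition~\ref{prop:block} asks for a coupling of the uniform measures $P,Q$ on $\{0,1\}^j$ in which $Y$ is nearly a function of $X$ although short windows look independent.

The first idea is a random function. For each $x$ choose $G(x)\in\{0,1\}^j$ uniformly, independently for different $x$, and set $Y=G(X)$. Averaged over $G$, the pair $(X,Y)$ has law $P\otimes Q$, so for most $G$ the window statistics are right. But the law $\nu_G$ of $Y$ is wrong. A given $y$ is outside the image of $G$ with probability $(1-2^{-j})^{2^j}\to e^{-1}$, so $\nu_G$ misses a fixed fraction of $Q$. Equal entropy is the cause: each $y$ has on average one preimage, and there is no averaging.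

The remedy is to let the code determine slightly less than all of $Y$. Declare $k$ of the $j$ positions \emph{free}. Choose $G(x)$ uniformly in $\{0,1\}^{j-k}$, let $Y$ agree with $G(X)$ at the other positions, and fill the free positions with fresh fair bits. Let $\mu_G$ be the law of $(X,Y)$ and $\nu_G$ that of $Y$. Then $\nu_G(y)/Q(y)=2^{-k}M_y$, where $M_y$ is the number of $x$ such that $G(x)$ agrees with $y$ off the free positions. It is binomial with mean $2^k$ and variance at most $2^k$, so
\[
\mathbb E\|\nu_G-Q\|_1=\sum_yQ(y)\,\mathbb E\,|2^{-k}M_y-1|\le2^{-k/2}.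
\]
Take $k\to\infty$ with $k/j\to0$. Then $Y$ is determined by $X$ outside a vanishing fraction of sites, the average of $\mu_G$ is still $P\otimes Q$, and $\nu_G$ is close to $Q$ in total variation. Free sites have created an entropy gap at negligible cost.

It remains to make the second marginal exact. Keep $\Gamma_0(x,y)=\mu_G(x,y)\min(1,Q(y)/\nu_G(y))$, whose marginals are at most $P$ and $Q$ and whose mass is $\sum_y\min(\nu_G,Q)=1-\frac12\|\nu_G-Q\|_1$. The leftovers $r_X,r_Y$ of $P,Q$ have the same small mass, and $\Gamma=\Gamma_0+r_X\otimes r_Y/|r_X|$ (or $\Gamma_0$ itself, if nothing is left over) is the required coupling.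

Two steps used $S=A\times B$. First, a site can be free only if the letter of $x$ there has two neighbors in $B$, and the joining $\xi$ may leave no freedom at all, for instance if it is already a graph; Section~\ref{sec:code} inserts a small density of sites governed by $\rho$ and takes the free sites among them. Second, the leftovers need not have an admissible coupling: in Example~\ref{ex:two}, $r_X$ could sit on $00\cdots0$ and $r_Y$ on $11\cdots1$. Section~\ref{sec:repair} deals with this by holding a fixed small fraction of $P$ and $Q$ in reserve.

\section{Planting blocks in a stationary process}\label{sec:planting}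

Given a coupling $\Gamma$ of blocks of length $j$, we want a joining that consists mostly of independent $\Gamma$-blocks. Cutting $\mathbb Z$ into blocks at a uniformly random offset gives a joining, but the offset is not a function of $x$, so property (a) of Proposition~\ref{prop:block} would not let us guess $y_0$. The block boundaries must be computed from $x$. If the rule looked inside a block, however, the law of $x$ on the block would no longer be $p^{\otimes j}$, and the second marginal would be spoiled. We therefore let the past alone decide where a block starts.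

\begin{lemma}\label{lem:plant}
Let $a_0\ne a_1$ be letters of $A$, $\alpha=p(a_1)$, and let $\Gamma$ be an admissible coupling of $p^{\otimes j}$ and $q^{\otimes j}$. There are $\xi'\in\mathcal J$ and a measurable $s_0:A^{\mathbb Z}\to\{0,1,\dots,j\}$ such that, under $\xi'$,
\[
\mathbb P(s_0=0)=\frac1{1+j\alpha},\qquad \mathbb P(s_0=r)=\frac{\alpha}{1+j\alpha}\quad(1\le r\le j),
\]
and, given $s_0=r\ge1$, the block $(x_i,y_i)_{1-r\le i\le j-r}$ has law $\Gamma$.
\end{lemma}

\begin{proof}
\emph{Parsing.} Consider an automaton with states $0,1,\dots,j$ that reads $x$ from left to right; $s_i$ is its state just before reading $x_i$. From state $0$ it moves to $1$ if the letter is $a_1$ and stays at $0$ otherwise. From $r\in\{1,\dots,j-1\}$ it moves to $r+1$, and from $j$ it moves to $0$, whatever the letter. After reading the word $a_0^j$ it is in state $0$ for every initial state: from state $r\ge1$ it reaches $0$ after $j-r+1\le j$ letters, and the letter $a_0$ keeps it there. For example, with $j=3$, $a_0=0$, $a_1=1$: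
\[
\begin{array}{c|ccc|c|ccc|c|c|ccc|c}
x_i&0&0&0&1&0&1&1&0&1&1&0&0&0\\ \hline
s_i&?&?&?&0&1&2&3&0&0&1&2&3&0
\end{array}
\]
For almost every $x$ the word $a_0^j$ occurs at arbitrarily negative positions, by the second Borel--Cantelli lemma applied to disjoint intervals. For such $x$ define $s_i$ by starting the automaton in state $0$ right after any occurrence of $a_0^j$ to the left of $i$; the choice does not matter, because a run started after an earlier occurrence is in state $0$ after a later one. Then $(s_i)$ obeys the transition rule, $s_i(x)=s_0(T^ix)$, and $s_i$ is a function of $(x_k)_{k<i}$. Sites with $s_i=0$ are \emph{search sites}; if $s_i=1$, the interval $[i,i+j)$ is a \emph{fill block}. Search sites and fill blocks partition $\mathbb Z$.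

\emph{The joining.} Fix measurable maps $\psi_0:A\times[0,1]\to B$ and $\psi_1:A^j\times[0,1]\to B^j$ such that, for $v$ uniform on $[0,1]$, $\psi_0(a,v)$ has law $\rho(\cdot\,|\,a)$ and $\psi_1(w,v)$ has law $\Gamma(\cdot\,|\,w)$. Let $x$ have law $p^{\mathbb Z}$ and let $(v_i)$ be i.i.d.\ uniform and independent of $x$. Put $y_i=\psi_0(x_i,v_i)$ at a search site $i$, and $y_D=\psi_1(x_D,v_i)$ on a fill block $D=[i,i+j)$. Let $\xi'$ be the law of $(x,y)$. The map $(x,v)\mapsto(x,y)$ commutes with the shift, so $\xi'$ is invariant; its first marginal is $p^{\mathbb Z}$; and $x\sim y$ almost surely.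

\emph{The second marginal.} One cannot simply condition on the parsing: the parsing reveals whether $x_i=a_1$ at each search site, which biases $y_i$. What saves us is that the future output has the same law whichever state comes next. Run the procedure on the sites $0,1,2,\dots$ from the initial state $\sigma\in\{0,1\}$, and let $\mathbb P_\sigma(w)$ be the probability that the output begins with the word $w=w_0\cdots w_{m-1}$. We claim that $\mathbb P_0(w)=\mathbb P_1(w)=\prod_{i<m}q(w_i)$, and induct on $m$, the case $m=0$ being empty. From state $1$, the first $j$ output letters have law $q^{\otimes j}$, which settles $m\le j$. For $m>j$ the procedure is in state $0$ at time $j$ and continues with variables independent of those used so far, so $\mathbb P_1(w)=\prod_{i<j}q(w_i)\cdot\mathbb P_0(w_j\cdots w_{m-1})$ and induction applies. From state $0$, with $w'=w_1\cdots w_{m-1}$,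
\[
\mathbb P_0(w)=\mathbb P(y_0=w_0,\,x_0\ne a_1)\,\mathbb P_0(w')+\mathbb P(y_0=w_0,\,x_0=a_1)\,\mathbb P_1(w').
\]
By induction $\mathbb P_0(w')=\mathbb P_1(w')=\prod_{1\le i<m}q(w_i)$, and the two remaining factors add up to $q(w_0)$ because $(x_0,y_0)$ has law $\rho$.

Now let $y^{(M)}$ be the output obtained from the same $x,v$ by starting at time $-M$ in state $0$; it is i.i.d.\ with law $q$ on $[-M,\infty)$. Fix $i_0\in\mathbb Z$. If $a_0^j$ occupies some interval $[k-j,k)\subset[-M,i_0)$, both runs are in state $0$ at time $k$, they parse $[k,\infty)$ in the same way, and $y^{(M)}_i=y_i$ for all $i\ge k$. The probability of such an occurrence tends to $1$ as $M\to\infty$. Hence $(y_i)_{i\ge i_0}$ is i.i.d.\ with law $q$ for every $i_0$, and $\xi'\in\mathcal J$.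

\emph{States.} Since $s_{-1}$ is independent of $x_{-1}$, stationarity gives $\mathbb P(s_0=1)=\mathbb P(s_{-1}=0,\,x_{-1}=a_1)=\alpha\,\mathbb P(s_0=0)$, and $\mathbb P(s_0=r+1)=\mathbb P(s_{-1}=r)=\mathbb P(s_0=r)$ for $1\le r<j$. The probabilities add up to $1$, which gives the formulas. Finally $\{s_0=r\}=\{s_{1-r}=1\}$ depends only on $(x_k)_{k<1-r}$, and on this event the pair $(x_D,y_D)$ with $D=[1-r,j-r]$ equals $(x_D,\psi_1(x_D,v_{1-r}))$, which has law $\Gamma$ and is independent of the event.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:dense} from Proposition~\ref{prop:block}]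
We may assume $|B_t|\ge2$ for some $t$. Then $H(p)\ge H(q)>0$, so $|A|\ge2$ and Lemma~\ref{lem:plant} applies. Since $O_{\varepsilon}$ and $\mathcal U(\xi,l,\varepsilon)$ grow with $\varepsilon$, it suffices to show that $O_\varepsilon\cap\mathcal U(\xi,l,\varepsilon)\neq\emptyset$ for all $\xi\in\mathcal J$, $l\ge1$, $\varepsilon\in(0,1]$. Take $j,\Gamma,g$ from Proposition~\ref{prop:block} with $\varepsilon/2$ in place of $\varepsilon$ and with $j$ so large that
\[
\beta:=\frac{1+(l-1)\alpha}{1+j\alpha}<\frac\varepsilon4,
\]
and let $\xi',s_0$ be as in Lemma~\ref{lem:plant}. Define $h(x)=g(x_{1-r},\dots,x_{j-r})_r$ if $s_0(x)=r\ge1$, and let $h(x)$ be a fixed letter if $s_0(x)=0$. By (a),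
\[
\xi'\{h(x)\ne y_0\}\le\frac1{1+j\alpha}+\frac{\alpha}{1+j\alpha}\sum_{r=1}^j\Gamma\{Y_r\ne g(X)_r\}\le\beta+\frac{\alpha}{1+j\alpha}\cdot\frac{\varepsilon j}2<\varepsilon,
\]
so $\xi'\in O_\varepsilon$ by Lemma~\ref{lem:Gdelta}. For $1\le r\le j-l+1$, given $s_0=r$ the window $(x_i,y_i)_{0\le i<l}$ has law $\Gamma_{[r,r+l)}$. These values of $s_0$ are equally likely, with total probability $(j-l+1)\alpha/(1+j\alpha)=1-\beta$. So $\xi'_l=(1-\beta)\overline\Gamma_l+\beta\lambda$ for a probability measure $\lambda$, and by (b), $\|\xi'_l-\xi_l\|_1\le\varepsilon/2+2\beta<\varepsilon$.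
\end{proof}

\section{Expansion in products and exact repair}\label{sec:repair}

The goal of this section is Proposition~\ref{prop:repair}: an admissible measure on $A^j\times B^j$ with first marginal $p^{\otimes j}$ and second marginal close to $q^{\otimes j}$ can be changed on a small part of its mass into an admissible coupling. The required closeness must not depend on $j$. The tool is Lemma~\ref{lem:strassen}, and we need its condition to hold for the product measures with room to spare.

There is no room across types: if $U\subset B^j$ is the set of words with a given type sequence, its neighborhood has exactly the same measure. In the extreme case where $p=q$ and $E$ is the diagonal, two measures have an admissible coupling only if they are equal. So we work on one type sequence at a time. For $\mathbf t=(t_1,\dots,t_j)\in\mathcal T^j$ put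
\[
A_{\mathbf t}=\prod_iA_{t_i},\quad B_{\mathbf t}=\prod_iB_{t_i},\quad P^{\mathbf t}=\bigotimes_ip^{t_i},\quad Q^{\mathbf t}=\bigotimes_iq^{t_i},\quad c_{\mathbf t}=\prod_ic_{t_i}.
\]
For $U\subset B_{\mathbf t}$ and $D\subset A_{\mathbf t}$ let $\mathcal N(U)\subset A_{\mathbf t}$ and $\mathcal N(D)\subset B_{\mathbf t}$ be the neighborhoods for the relation $x\sim y$.

Within a component, connectedness makes Hall's condition strict. The form of strictness that survives products can be read from product sets: $\mathcal N(V^j)=\mathcal N(V)^j$, so measures are raised to the power $j$, additive gains decay, and an inequality $p^t(\mathcal N(V))\ge q^t(V)^\theta$ is reproduced with the same $\theta$.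

\begin{lemma}[Expansion]\label{lem:expansion}
There is $\theta\in(0,1)$ such that for all $j\geq1$, $\mathbf t\in\mathcal T^j$, $U\subset B_{\mathbf t}$ and $D\subset A_{\mathbf t}$,
\[
P^{\mathbf t}(\mathcal N(U))\ge Q^{\mathbf t}(U)^\theta,\qquad Q^{\mathbf t}(\mathcal N(D))\ge P^{\mathbf t}(D)^\theta .
\]
\end{lemma}

In Example~\ref{ex:two} one may take $\theta=\frac12$ for $j=1$, and by the proof below for all $j$: the only nonempty sets whose neighborhood is not everything are $U=\{1\}$ and $D=\{0\}$, each of mass $\frac13$ with neighborhood of mass $\frac23\ge(\frac13)^{1/2}$.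

\begin{proof}
The graph $E$ and the coupling $\rho$ treat $A$ and $B$ symmetrically, and $u^\theta$ decreases in $\theta$ for $u\in[0,1]$; so it is enough to prove the first inequality and take the larger of the two exponents.

\emph{One coordinate, sets.} Let $\emptyset\ne V\subsetneq B_t$. Then
\[
p^t(\mathcal N(V))=\rho^t(\mathcal N(V)\times V)+\rho^t(\mathcal N(V)\times(B_t\setminus V))=q^t(V)+\rho^t(\mathcal N(V)\times(B_t\setminus V)).
\]
If the last term were zero, there would be no edge from $\mathcal N(V)$ to $B_t\setminus V$, because $\rho$ charges every edge; then no edge would leave $V\sqcup\mathcal N(V)$, contradicting connectedness. So $p^t(\mathcal N(V))>q^t(V)$. There are finitely many pairs $(t,V)$ and $u^\theta\to u$ as $\theta\uparrow1$, so some $\theta<1$ gives $p^t(\mathcal N(V))\ge q^t(V)^\theta$ for all of them. For $V=\emptyset$ both sides are $0$, and for $V=B_t$ both are $1$.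

\emph{One coordinate, functions.} To induct on $j$ we must handle sets whose sections have varying sizes, so we upgrade the inequality from indicators to functions. Let $f:B_t\to[0,\infty)$ and $f^*(a)=\max_{b\sim a}f(b)$. We claim
\begin{equation}\label{eq:functional}
\sum_ap^t(a)f^*(a)^\theta\ge\Big(\sum_bq^t(b)f(b)\Big)^\theta .
\end{equation}
Let $M=\max f$, which we may assume positive, and $\lambda(s)=q^t\{f>s\}$, a nonincreasing step function that is positive on $[0,M)$. Since $\{f^*>s\}=\mathcal N(\{f>s\})$ and $u^\theta=\int_0^u\theta s^{\theta-1}\,ds$,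
\[
\sum_ap^t(a)f^*(a)^\theta=\int_0^M\theta s^{\theta-1}p^t\big(\mathcal N(\{f>s\})\big)\,ds\ge\int_0^M\theta s^{\theta-1}\lambda(s)^\theta\,ds .
\]
Let $\Lambda(s)=\int_0^s\lambda$, which is piecewise linear with $\Lambda(0)=0$ and $\Lambda(M)=\sum_bq^t(b)f(b)$. Monotonicity of $\lambda$ gives $\Lambda(s)\ge s\lambda(s)>0$ on $(0,M)$. As $\theta-1<0$, outside finitely many points
\[
(\Lambda^\theta)'(s)=\theta\Lambda(s)^{\theta-1}\lambda(s)\le\theta\,(s\lambda(s))^{\theta-1}\lambda(s)=\theta s^{\theta-1}\lambda(s)^\theta .
\]
Integrating over $(0,M)$ gives \eqref{eq:functional}.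

\emph{Induction on $j$.} Let $j\ge2$, $U\subset B_{\mathbf t}$, and for $b\in B_{t_1}$ let $U_b=\{y':(b,y')\in U\}$. A word $(a,x')$ lies in $\mathcal N(U)$ if and only if $x'\in\mathcal N(U_b)$ for some $b\sim a$. Write $P',Q'$ for the products over the last $j-1$ coordinates. The induction hypothesis and \eqref{eq:functional} with $f(b)=Q'(U_b)$ give
\[
P^{\mathbf t}(\mathcal N(U))\ge\sum_ap^{t_1}(a)\max_{b\sim a}P'(\mathcal N(U_b))\ge\sum_ap^{t_1}(a)f^*(a)^\theta\ge\Big(\sum_bq^{t_1}(b)Q'(U_b)\Big)^\theta,
\]
and the last sum is $Q^{\mathbf t}(U)$.
\end{proof}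

A reserve consisting of a fraction $\eta$ of $P^{\mathbf t}$ and $Q^{\mathbf t}$ thus satisfies Hall's condition at a set of measure $u$ with margin $\eta(u^\theta-u)$. The margin is much larger than $u$ when $u$ is small, and bounded below when $u$ stays away from $0$ and $1$. An error measure that is dominated by the product measure and has small mass fits into the margin in both ranges; the range near $1$ follows by complementation, which is where the second inequality of Lemma~\ref{lem:expansion} is used.

\begin{lemma}[Robust Hall condition]\label{lem:robust}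
For each $\eta\in(0,1)$ there is $\zeta>0$, depending only on $\eta$ and $\theta$, with the following property. Let $j\geq 1$, $\mathbf t\in\mathcal T^j$, $r=\eta P^{\mathbf t}+e$ and $r'=\eta Q^{\mathbf t}+e'$, where $0\le e\le P^{\mathbf t}$, $0\le e'\le Q^{\mathbf t}$ and $|e|=|e'|\le\zeta$. Then $r$ and $r'$ have an admissible coupling.
\end{lemma}

\begin{proof}
Put $u_0=(\eta/(1+\eta))^{1/(1-\theta)}$, so that $0<u_0<\eta/(1+\eta)<\frac12$ and
\begin{equation}\label{eq:small}
\eta u^\theta\ge(1+\eta)u\qquad\text{for }0\le u\le u_0,
\end{equation}
and put $\zeta=\eta\min_{u_0\le u\le1-u_0}(u^\theta-u)>0$. By Lemma~\ref{lem:strassen} it suffices to show $r(\mathcal N(U))\ge r'(U)$ for $U\subset B_{\mathbf t}$. Let $u=Q^{\mathbf t}(U)$. By Lemma~\ref{lem:expansion}, $r(\mathcal N(U))\ge\eta u^\theta$.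

If $u\le u_0$, then $\eta u^\theta\ge(1+\eta)u\ge r'(U)$, since $r'\le(1+\eta)Q^{\mathbf t}$.

If $u_0<u\le1-u_0$, then $\eta u^\theta\ge\eta u+\zeta\ge\eta u+|e'|\ge r'(U)$.

If $u>1-u_0$, let $D=A_{\mathbf t}\setminus\mathcal N(U)$, $U^c=B_{\mathbf t}\setminus U$ and $v=P^{\mathbf t}(D)$. No word of $D$ is related to a word of $U$, so $\mathcal N(D)\subset U^c$ and $v\le v^\theta\le Q^{\mathbf t}(\mathcal N(D))\le Q^{\mathbf t}(U^c)<u_0$. By \eqref{eq:small},
\[
r'(U^c)\ge\eta Q^{\mathbf t}(U^c)\ge\eta v^\theta\ge(1+\eta)v\ge r(D),
\]
and $r(\mathcal N(U))=|r|-r(D)\ge|r'|-r'(U^c)=r'(U)$.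
\end{proof}

\begin{proposition}[Repair]\label{prop:repair}
For each $\eta\in(0,1)$ there is $\omega>0$ such that the following holds for all $j\ge1$. Let $P=p^{\otimes j}$, $Q=q^{\otimes j}$, and let $\mu$ be an admissible measure on $A^j\times B^j$ with first marginal $P$ and second marginal $\nu$, where $\|\nu-Q\|_1\le\omega$. Then there is an admissible coupling $\Gamma=\Gamma_0+R$ of $P$ and $Q$ with $0\le\Gamma_0\le\mu$, $R\ge0$ and $|R|\le2\eta$.
\end{proposition}

\begin{proof}
Let $\zeta$ be as in Lemma~\ref{lem:robust} and define $\omega$ by $\sqrt\omega=\min(\zeta,\eta/2)$. We trim $\mu$ as in Section~\ref{sec:coins} and, in addition, keep only the fraction $1-\eta$ of it: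
\[
\Gamma_1(x,y)=(1-\eta)\min\Big(1,\frac{Q(y)}{\nu(y)}\Big)\mu(x,y),
\]
with $\Gamma_1(x,y)=0$ if $\nu(y)=0$. Its marginals satisfy $\Gamma_{1,X}\le(1-\eta)P$ and $\Gamma_{1,Y}=(1-\eta)\min(\nu,Q)\le(1-\eta)Q$, and $|\Gamma_1|=(1-\eta)(1-\frac12\|\nu-Q\|_1)\ge1-\eta-\omega$.

The sets $A_{\mathbf t}$ partition $A^j$, the sets $B_{\mathbf t}$ partition $B^j$, and on them $P=c_{\mathbf t}P^{\mathbf t}$ and $Q=c_{\mathbf t}Q^{\mathbf t}$. Related words have the same type sequence, so $\Gamma_{1,X}(A_{\mathbf t})=\Gamma_1(A_{\mathbf t}\times B_{\mathbf t})=\Gamma_{1,Y}(B_{\mathbf t})$. Define the deficit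
\[
d_{\mathbf t}=(1-\eta)c_{\mathbf t}-\Gamma_1(A_{\mathbf t}\times B_{\mathbf t})\ge0;\qquad\text{then}\quad\sum_{\mathbf t}d_{\mathbf t}=1-\eta-|\Gamma_1|\le\omega .
\]
Lemma~\ref{lem:robust} needs the deficit to be small relative to $c_{\mathbf t}$, which may fail for a few $\mathbf t$. Call $\mathbf t$ \emph{bad} if $d_{\mathbf t}>\sqrt\omega\,c_{\mathbf t}$; then $\sum_{\mathbf t\text{ bad}}c_{\mathbf t}\le\omega/\sqrt\omega=\sqrt\omega$. Let $\Gamma_0$ be the restriction of $\Gamma_1$ to the union of the sets $A_{\mathbf t}\times B_{\mathbf t}$ with $\mathbf t$ not bad, and let $r_X=P-\Gamma_{0,X}$ and $r_Y=Q-\Gamma_{0,Y}$. We couple $r_X$ and $r_Y$ separately for each $\mathbf t$.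

If $\mathbf t$ is bad, then $r_X=P$ on $A_{\mathbf t}$ and $r_Y=Q$ on $B_{\mathbf t}$, and the restriction of $\rho^{\otimes j}$ to $A_{\mathbf t}\times B_{\mathbf t}$ is an admissible coupling of them.

If $\mathbf t$ is not bad, then on $A_{\mathbf t}$ we have $r_X/c_{\mathbf t}=\eta P^{\mathbf t}+e$ with $e=((1-\eta)P-\Gamma_{1,X})/c_{\mathbf t}$, and on $B_{\mathbf t}$ we have $r_Y/c_{\mathbf t}=\eta Q^{\mathbf t}+e'$ with $e'=((1-\eta)Q-\Gamma_{1,Y})/c_{\mathbf t}$. Here $0\le e\le P^{\mathbf t}$, $0\le e'\le Q^{\mathbf t}$ and $|e|=|e'|=d_{\mathbf t}/c_{\mathbf t}\le\sqrt\omega\le\zeta$. Lemma~\ref{lem:robust} gives an admissible coupling, which we multiply by $c_{\mathbf t}$.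

Let $R$ be the sum of these couplings. Then $\Gamma_0+R$ is an admissible coupling of $P$ and $Q$, and
\[
|R|=1-|\Gamma_0|\le1-|\Gamma_1|+\sum_{\mathbf t\text{ bad}}c_{\mathbf t}\le\eta+\omega+\sqrt\omega\le2\eta,
\]
because $\omega\le\sqrt\omega\le\eta/2$.
\end{proof}

\section{A random code with free sites}\label{sec:code}

We prove Proposition~\ref{prop:block}. Fix $\xi$, $l$ and $\varepsilon$.

\subsection*{Templates}
Take a component with $|B_t|\ge2$. The first three vertices of a shortest path between two letters of $B_t$ give $a_*\in A$ and $b_*\ne b_*'$ in $B$ with $a_*\sim b_*$ and $a_*\sim b'_*$. A site with $x_i=a_*$ can be left free to take either value. A \emph{template} is a word $z$ over $B\cup\{*\}$. It is filled in by replacing each $*$ with $b_*$ or $b_*'$ according to a fair coin; that is, by the kernel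
\[
V(y|z)=\begin{cases}2^{-\#\{i:z_i=*\}}&\text{if }y_i=z_i\text{ when }z_i\ne*\text{ and }y_i\in\{b_*,b_*'\}\text{ when }z_i=*,\\0&\text{otherwise,}\end{cases}
\]
which is multiplicative under concatenation. Let $\kappa=\min(\rho(a_*,b_*),\rho(a_*,b'_*))>0$, and let $(X'',Z'')$ have the law
\[
2\kappa\,\delta_{(a_*,*)}+\big(\rho-\kappa\,\delta_{(a_*,b_*)}-\kappa\,\delta_{(a_*,b_*')}\big)
\]
on $A\times(B\cup\{*\})$. If $Y''$ is obtained by filling in $Z''$, the mass $2\kappa$ at $(a_*,*)$ is split evenly between $(a_*,b_*)$ and $(a_*,b_*')$, so $(X'',Y'')$ has law $\rho$. In Example~\ref{ex:two}, $a_*=1$, $\kappa=\frac13$, and $Z''$ is $0$ if $X''=0$ and $*$ if $X''=1$.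

\subsection*{Superletters}
The code should imitate $\xi$ on most sites and have free sites with positive density. Fix $n\ge l$ with $l/(n+1)\le\varepsilon/16$. Let $(X',Y')$ have law $\xi_n$ and be independent of $(X'',Z'')$. Put $X=(X',X'')$ and $Z=(Y',Z'')$, words of length $n+1$, and let $Y=(Y',Y'')$ be obtained by filling in $Z$ with an independent coin. The law $\pi$ of $(X,Z,Y)$ has the form $\pi(x,z,y)=\pi(x,z)V(y|z)$, and $(X,Y)$ has the admissible law $\xi_n\otimes\rho$, with marginals $p^{\otimes(n+1)}$ and $q^{\otimes(n+1)}$. Since $\log V(Y|Z)=-\log2\cdot\mathbf 1\{Z''=*\}$, with $\gamma=2\kappa\log2>0$ we have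
\begin{equation}\label{eq:gap}
\mathbb E_\pi\log\frac{p^{\otimes(n+1)}(X)\,V(Y|Z)}{q^{\otimes(n+1)}(Y)}=-(n+1)\big(H(p)-H(q)\big)-\gamma\le-\gamma .
\end{equation}
Apart from guaranteeing $|A|\ge2$ in Section~\ref{sec:planting}, the hypothesis $H(p)\ge H(q)$ is used only here. The term $\gamma$ comes from the free site, and when $H(p)=H(q)$ it alone makes the mean negative.

\subsection*{The code}
Let $j=K(n+1)$, $P=p^{\otimes j}$, $Q=q^{\otimes j}$, and view words of length $j$ as $K$-tuples of superletters. Let $\Pi=\pi^{\otimes K}$. Its first marginal is $P$, so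
\[
\Pi(x,z,y)=P(x)\,W(z|x)\,V(y|z),
\]
where $W$ is the conditional law of the template given $x$. For each $x\in A^j$ choose a template $G(x)$ with law $W(\cdot|x)$, independently for different $x$, and put
\[
\mu_G(x,y)=P(x)\,V(y|G(x)),\qquad\nu_G(y)=\sum_x\mu_G(x,y).
\]
The first marginal of $\mu_G$ is $P$. If $\mu_G(x,y)>0$, then $\Pi(x,G(x),y)>0$, so $(x,y)$ is in the support of $(\xi_n\otimes\rho)^{\otimes K}$ and $x\sim y$; thus $\mu_G$ is admissible. Writing $\mathbb E$ for expectation over $G$, for every function $F$ we have
\begin{equation}\label{eq:average}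
\mathbb E\sum_{x,y}\mu_G(x,y)F(x,G(x),y)=\sum_{x,z,y}\Pi(x,z,y)F(x,z,y).
\end{equation}
In particular $\mathbb E\mu_G=(\xi_n\otimes\rho)^{\otimes K}$ and $\mathbb E\nu_G=Q$.

\begin{lemma}\label{lem:variance}
$\mathbb E\|\nu_G-Q\|_1\to0$ as $K\to\infty$.
\end{lemma}

\begin{proof}
For fixed $y$, $\nu_G(y)$ is a sum of independent nonnegative terms with total mean $Q(y)$; it concentrates if each term is small compared with $Q(y)$. By \eqref{eq:gap} this is typically so. Let
\[
\mathcal G=\{(x,z,y):P(x)V(y|z)\le e^{-K\gamma/2}Q(y)\},\qquad\tau_K=1-\Pi(\mathcal G).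
\]
Under $\Pi$, $\log(P(X)V(Y|Z)/Q(Y))$ is a sum of $K$ i.i.d.\ bounded variables with mean at most $-\gamma$, so $\tau_K\to0$ by the law of large numbers. Discard the atypical terms:
\[
\nu_1(y)=\sum_x\mu_G(x,y)\,\mathbf 1_{\mathcal G}(x,G(x),y)\le\nu_G(y).
\]
By \eqref{eq:average}, $\mathbb E|\nu_1|=1-\tau_K$. As $\nu_1\le\nu_G$ and $\mathbb E\nu_1\le Q$, this gives $\mathbb E\|\nu_G-\nu_1\|_1=\tau_K$ and $\|Q-\mathbb E\nu_1\|_1=\tau_K$. The terms of $\nu_1(y)$ are independent and bounded by $e^{-K\gamma/2}Q(y)$, so
\[
\operatorname{Var}\nu_1(y)\le\sum_x\mathbb E\big[\mu_G(x,y)^2\mathbf 1_{\mathcal G}(x,G(x),y)\big]\le e^{-K\gamma/2}Q(y)\sum_x\mathbb E\mu_G(x,y)=e^{-K\gamma/2}Q(y)^2 .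
\]
Hence $\mathbb E|\nu_1(y)-\mathbb E\nu_1(y)|\le e^{-K\gamma/4}Q(y)$. Summing over $y$ and using the triangle inequality, $\mathbb E\|\nu_G-Q\|_1\le e^{-K\gamma/4}+2\tau_K$.
\end{proof}

\subsection*{Window statistics}
The repair will replace $\mu_G$ by a submeasure, so we control windows through an event rather than an average. For $(x,y)\in A^j\times B^j$ let
\[
\operatorname{emp}(x,y)=\frac1{j-l+1}\sum_{r=1}^{j-l+1}\delta_{(x_i,y_i)_{r\le i<r+l}},\qquad\mathcal D=\{\|\operatorname{emp}-\xi_l\|_1>\varepsilon/2\}.
\]
Call a window \emph{good} if it lies within the first $n$ coordinates of a superletter. There are $K(n-l+1)$ good windows among at most $K(n+1)$, so the fraction of other windows is at most $l/(n+1)\le\varepsilon/16$. If $\operatorname{emp}'$ is the empirical measure of the good windows, then $\|\operatorname{emp}-\xi_l\|_1\le\|\operatorname{emp}'-\xi_l\|_1+\varepsilon/8$. Under $(\xi_n\otimes\rho)^{\otimes K}$ each good window has law $\xi_l$, by invariance of $\xi$, and $\operatorname{emp}'$ is the average of $K$ i.i.d.\ random probability vectors, one for each superletter, with mean $\xi_l$. By the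 law of large numbers,
\begin{equation}\label{eq:dev}
\mathbb E\mu_G(\mathcal D)=(\xi_n\otimes\rho)^{\otimes K}(\mathcal D)\to0\qquad(K\to\infty).
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:block}]
Let $\eta=\varepsilon/16$ and take $\omega$ from Proposition~\ref{prop:repair}; it does not depend on $K$. By Lemma~\ref{lem:variance} and \eqref{eq:dev}, for every large $K$ the expectation of $\|\nu_G-Q\|_1+\mu_G(\mathcal D)$ is at most $\min(\omega,\varepsilon/16)$, so we can fix a realization of $G$ for which this sum is at most $\min(\omega,\varepsilon/16)$. Proposition~\ref{prop:repair} applied to $\mu_G$ gives an admissible coupling $\Gamma=\Gamma_0+R$ of $P$ and $Q$ with $\Gamma_0\le\mu_G$ and $|R|\le\varepsilon/8$.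

Let $g(x)$ be the word $G(x)$ with each $*$ replaced by $b_*$. If $\Gamma_0(x,y)>0$, then $V(y|G(x))>0$, so $y$ and $g(x)$ can differ only where $G(x)$ has a $*$, and this happens only at the last coordinate of a superletter. Hence
\[
\mathbb E_\Gamma\,\#\{i:Y_i\ne g(X)_i\}\le K+j|R|\le j\Big(\frac1{n+1}+\frac\varepsilon8\Big)\le\varepsilon j,
\]
which is (a). For (b), note that $\overline\Gamma_l=\mathbb E_\Gamma\operatorname{emp}$ and that two probability measures are at distance at most $2$. Therefore
\[
\|\overline\Gamma_l-\xi_l\|_1\le\frac\varepsilon2+2\Gamma(\mathcal D)\le\frac\varepsilon2+2\big(\mu_G(\mathcal D)+|R|\big)\le\frac\varepsilon2+\frac\varepsilon8+\frac\varepsilon4\le\varepsilon .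
\]
Since $j=K(n+1)$ and $K$ is any large integer, $j$ can be taken arbitrarily large.
\end{proof}

Proposition~\ref{prop:block} gives Proposition~\ref{prop:dense} by Section~\ref{sec:planting}, and this completes the proofs of Theorems~\ref{thm:general} and~\ref{thm:monotone}.

\begin{thebibliography}{9}

\bibitem{Soo}
Terry Soo, \emph{A monotone isomorphism theorem}, arXiv:1509.01669 (2015).

\bibitem{Strassen}
Strassen, 1965.

\end{thebibliography}
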